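# Counting the closed ideals of $\mathscr B(C_0(K_{\mathcal A}))$

Throughout, Banach spaces are over $\mathbb K\in\{\mathbb R,\mathbb C\}$, $\mathscr B(X)$ is the algebra of bounded operators on $X$, and an ideal of $\mathscr B(X)$ always means a two-sided closed ideal (we often repeat the word "closed"). An ideal is *non-trivial* if it is neither $\{0\}$ nor $\mathscr B(X)$. We work in ZFC, and $\mathfrak c=2^{\aleph_0}$.

## 1. Two convergent sequences, and the matrix of an operator on $c_0$

Let $E$ be the even and $O$ the odd numbers in $\mathbb N=\{0,1,2,\dots\}$. Add two points to the discrete set $\mathbb N$, again called $E$ and $O$, so that the even numbers converge to the first and the odd numbers to the second. A continuous function $f$ on this compact space is a pair of convergent sequences: $f(2k)\to f(E)$ and $f(2k+1)\to f(O)$. The map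
$$f\longmapsto\big(f(E),\,f(O),\,f(0)-f(E),\,f(1)-f(O),\,f(2)-f(E),\,f(3)-f(O),\dots\big)$$
is an isomorphism onto $c_0$. Its inverse sends $y$ to the function with $f(E)=y_0$, $f(O)=y_1$, $f(k)=y_{k+2}+y_0$ for even $k$ and $f(k)=y_{k+2}+y_1$ for odd $k$; both maps have norm at most $2$. So the operators on this function space are the operators on $c_0$, and we can ask how many non-trivial closed ideals $\mathscr B(c_0)$ has. We count them by hand.

First, any non-zero ideal contains every rank-one operator. Suppose $Tx\ne0$, and choose a functional $\varphi$ with $\varphi(Tx)=1$. Writing $y\otimes\psi$ for $f\mapsto\psi(f)y$, we have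
$$y\otimes\psi=(y\otimes\varphi)\,T\,(x\otimes\psi).\tag{1.1}$$
This works in every Banach space.

Now let $T\in\mathscr B(c_0)$ and let $r_k(j)=(Te_j)(k)$. The row $r_k$ lies in $\ell_1$, $\|T\|=\sup_k\|r_k\|_1$, and $r_k(j)\to0$ as $k\to\infty$ for each $j$. Let $P_n$ be the projection onto the first $n$ coordinates. Then $\|T-P_nT\|=\sup_{k\ge n}\|r_k\|_1$. If $T$ is compact, then $P_n\to I$ uniformly on the relatively compact image of the ball, so this number tends to $0$. Conversely, if it tends to $0$, then $T$ is a limit of finite-rank operators. Hence $T$ is compact if and only if $\|r_k\|_1\to0$, and every compact operator on $c_0$ is a norm limit of finite-rank operators. With (1.1), every non-zero closed ideal contains the compact operators $\mathscr K(c_0)$.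

Suppose $T$ is not compact: $\|r_k\|_1>\delta>0$ for infinitely many $k$. Put $n_0=0$. Inductively choose $k_i>k_{i-1}$ with $\|r_{k_i}\|_1>\delta$ and $\sum_{j<n_{i-1}}|r_{k_i}(j)|<\delta/16$ (possible since $r_k\to0$ pointwise), and then $n_i>n_{i-1}$ with $\sum_{j\ge n_i}|r_{k_i}(j)|<\delta/16$. Let $F_i=[n_{i-1},n_i)$. The row $r_{k_i}$ has mass $\tau_i>7\delta/8$ on $F_i$ and less than $\delta/8$ off $F_i$. Let $u_i$ be supported on $F_i$ with unimodular entries there and $\sum_jr_{k_i}(j)u_i(j)=\tau_i$. Put $Ue_i=u_i$, which defines an isometry of $c_0$ into itself because the supports are disjoint, and $Vf=(f(k_i)/\tau_i)_i\in c_0$. The matrix of $VTU$ has diagonal entries $1$, and its off-diagonal part has row sums at most $(\delta/8)/(7\delta/8)=1/7$. So $\|VTU-I\|\le1/7$, $VTU$ is invertible, and $I=(VTU)^{-1}V\,T\,U$ lies in the ideal generated by $T$.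

Therefore $\mathscr B(c_0)$, and with it the operator algebra of our two convergent sequences, has exactly one non-trivial closed ideal, $\mathscr K$. Can we glue limit points to $\mathbb N$ in a cleverer way and obtain exactly two ideals, or three, or any prescribed number?

## 2. $\Psi$-spaces and the theorems

**Definition (almost disjoint family).** A family $\mathcal A\subseteq[\mathbb N]^\omega$ of infinite subsets of $\mathbb N$ is *almost disjoint* (a.d.) if $A\cap B$ is finite for all distinct $A,B\in\mathcal A$.

The pair $\{E,O\}$ is an example. An example of cardinality $\mathfrak c$ lives on a countable tree. Let $W=2^{<\omega}$ be the set of finite $0$–$1$ words and, for $x\in2^\omega$, let $A_x=\{x|k:k<\omega\}$ be the branch of initial segments of $x$. Two distinct branches share only the initial segments up to their first difference. We may always replace $\mathbb N$ by another countably infinite set such as $W$.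

**Definition ($\Psi$-space).** $K_{\mathcal A}$ has underlying set $\mathbb N\cup\mathcal A$. Points of $\mathbb N$ are isolated. Basic neighborhoods of $A\in\mathcal A$ are the sets $\{A\}\cup(A\setminus F)$ with $F\subseteq\mathbb N$ finite.

Each set $A\cup\{A\}$ is compact and open, and two points $A\ne B$ of $\mathcal A$ are separated after removing the finite set $A\cap B$. So $K_{\mathcal A}$ is locally compact Hausdorff, $\mathbb N$ is dense in it, and $\mathcal A$ is closed and discrete. $C_0(K_{\mathcal A})$ is the space of continuous $f$ with all sets $\{|f|\ge\varepsilon\}$ compact, $\varepsilon>0$, under the supremum norm. For $\mathcal A=\{E,O\}$ this is the space of Section 1. For $\mathcal A=\emptyset$ it is $c_0$.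

Put $X=C_0(K_{\mathcal A})$. By density of $\mathbb N$, restriction to $\mathbb N$ embeds $X$ isometrically in $\ell_\infty$. We regard $X$ as a subspace of $\ell_\infty$, and for $f\in X$ we write $f(A)=\lim_{k\in A}f(k)$. The function $1_{A\cup\{A\}}$ becomes $1_A$. For $\mathcal A_0\subseteq\mathcal A$ let $X[\mathcal A_0]$ be the closed span of $c_0\cup\{1_A:A\in\mathcal A_0\}$ in $\ell_\infty$.

**Lemma 2.1.** (a) Let $f\in X$. For each $\varepsilon>0$ only finitely many $A\in\mathcal A$ satisfy $|f(A)|\ge\varepsilon$. The set $\mathcal A_0=\{A:f(A)\ne0\}$ is countable, and $f\in X[\mathcal A_0]$. In particular $X=X[\mathcal A]$.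
(b) The map $f\mapsto(f(A))_{A\in\mathcal A}$ induces an isometry of $X/c_0$ onto $c_0(\mathcal A)$.

*Proof.* (a) The compact set $\{|f|\ge\varepsilon\}$ meets the closed discrete set $\mathcal A$ in a finite set $\mathcal F\subseteq\mathcal A_0$. Let $g=f-\sum_{A\in\mathcal F}f(A)1_A$. Then $g(A)=0$ for $A\in\mathcal F$ and $g(A)=f(A)$ otherwise, so $|g(A)|<\varepsilon$ for all $A\in\mathcal A$. Hence $\{|g|\ge\varepsilon\}$ is a compact subset of the discrete set $\mathbb N$, so it is finite, and $g$ is within $\varepsilon$ of $c_0$. Thus $f$ is within $\varepsilon$ of $X[\mathcal A_0]$. Since $\varepsilon$ is arbitrary and $X[\mathcal A_0]$ is closed, $f\in X[\mathcal A_0]$. Taking $\varepsilon=1/m$ shows that $\mathcal A_0$ is countable. Clearly $X[\mathcal A]\subseteq X$.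

(b) By (a) the map goes into $c_0(\mathcal A)$. We show $\mathrm{dist}(f,c_0)=\sigma:=\sup_A|f(A)|$. If $h\in c_0$, then $|f(A)|=\lim_{k\in A}|f(k)-h(k)|\le\|f-h\|$, so "$\ge$" holds. If $\varepsilon>0$, then $\{|f|\ge\sigma+\varepsilon\}$ is compact and contains no point of $\mathcal A$, so it is finite. Let $h$ equal $f$ there and $0$ elsewhere. Then $\|f-h\|\le\sigma+\varepsilon$. So the induced map is isometric. Its range is closed and contains each unit vector $e_A$ (the image of $1_A$), so it is all of $c_0(\mathcal A)$. $\square$

Write $\mathscr K(X)$ for the compact operators and $\mathscr S(X)$ for the operators with separable range. $\mathscr S(X)$ is a closed ideal: sums of operators with separable range, and products of such an operator with any operator, have separable range, and if $T_n\to T$ then the range of $T$ lies in the closed span of the ranges of the $T_n$.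

**Theorem 1.** For every $n\ge1$ there is an almost disjoint family $\mathcal A$ such that $\mathscr B(C_0(K_{\mathcal A}))$ has exactly $n$ non-trivial closed ideals; they form a chain.

**Theorem 2.** Let $\mathcal A$ be any a.d. family and $X=C_0(K_{\mathcal A})$. Then $\mathscr K(X)\subsetneq\mathscr S(X)$, every operator in $\mathscr S(X)$ factors through $c_0$, and every closed ideal other than $\{0\}$ and $\mathscr K(X)$ contains $\mathscr S(X)$. There is exactly one non-trivial closed ideal if and only if $\mathcal A$ is countable. If $\mathcal A$ is uncountable, the number of non-trivial closed ideals equals the number of all closed ideals (including $0$ and the whole algebra) of $\mathscr B(X)/\mathscr S(X)$.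

**Theorem 3.** Let $\mathfrak A$ be a finite-dimensional unital $\mathbb K$-algebra with a basis $S$ such that
$$st\in S\cup\{0\}\quad(s,t\in S),\qquad st=s't\ne0\ \Rightarrow\ s=s'\quad(s,s',t\in S).\tag{$\ast$}$$
There are $2^{\mathfrak c}$ a.d. families $\mathcal A$, each of cardinality $\mathfrak c$, such that for $X=C_0(K_{\mathcal A})$ one has $\mathscr B(X)=\{L_a:a\in\mathfrak A\}\oplus\mathscr S(X)$, where $a\mapsto L_a$ is an injective unital homomorphism $\mathfrak A\to\mathscr B(X)$. Moreover, for two different families in this collection, every operator between the corresponding spaces, in either direction, has separable range. In particular the spaces are pairwise non-isomorphic.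

The example of $(\ast)$ to keep in mind is $\mathfrak A=\mathbb K[x]/(x^2)$ with $S=\{1,x\}$. Products of basis elements are $1$, $x$ or $0$, and a non-zero product determines the left factor once the right factor is known.

## 3. The bottom of the lattice: compact operators and operators with separable range

This section proves Theorem 2. In Section 1 non-compactness of $T$ gave $I_{c_0}=VTU$. There $V$ read off coordinates $k_i$, and it mapped into $c_0$ because the coordinate functionals of $c_0$ tend to $0$ weak\*. In $X$ they need not. Moreover, for general subspaces of $\ell_\infty$ one cannot always repair this by passing to a subsequence: on $\ell_\infty$ itself no subsequence $(\delta_{k_i})$ converges weak\*, since some $f$ alternates between $0$ and $1$ along $(k_i)$. Step 3.3 shows that on $X$ the repair always succeeds. For point evaluations this is easy to see. If $\{k_i\}$ has infinite intersection with some $A\in\mathcal A$, then along this intersection $\delta_{k_i}\to\delta_A$. If it meets every $A$ in a finite set, then $f(k_i)\to0$ for all generators $f$ of $X$, hence for all $f\in X$, and $\delta_{k_i}\to0$.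

**Step 3.1 (separable subspaces).** *The purpose is to show that $\mathscr S(X)$ consists of operators that factor through $c_0$, and to settle the easy inclusions.* Let $Z\subseteq X$ be separable. Apply Lemma 2.1(a) to a countable dense set of $Z$ and take the union of the resulting countable families. This gives $Z\subseteq X[\mathcal A_0]$ with $\mathcal A_0$ countable.

Next, $X[\mathcal A_0]\cong c_0$ for countable $\mathcal A_0=\{A_1,A_2,\dots\}$ (possibly finite or empty). The sets $A_i'=A_i\setminus\bigcup_{j<i}A_j$ are disjoint, and $A_i'$ is cofinite in $A_i$. So $X[\mathcal A_0]$ is the closed span of the functions $1_{\{k\}}$ and $1_{A_i'}$. Let $D=\mathbb N\setminus\bigcup_iA_i'$. This closed span is the $c_0$-sum of $c_0(D)$ and the spaces $c(A_i')$ of convergent functions on $A_i'$: the generators lie in that $c_0$-sum, the $c_0$-sum is closed, each summand is the closed span of the generators living on it, and finite sums are dense. By $g\mapsto(\lim g,\ g(k)-\lim g)$ each $c(A_i')$ is isomorphic to $c_0$ with constants at most $2$ in both directions. So the whole sum is isomorphic to $c_0$ over a countably infinite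 index set.

Hence if $R\in\mathscr S(X)$, its range lies in some $X[\mathcal A_0]\cong c_0$ with $\mathcal A_0$ countable, and $R=\iota G$ with $G:X\to c_0$ and $\iota:c_0\to X$ bounded.

The identity has separable range if and only if $X$ is separable. If $\mathcal A$ is countable, $X=X[\mathcal A]\cong c_0$ is separable. If $\mathcal A$ is uncountable, the functions $1_A$ are uncountably many points at mutual distance $1$. So $\mathscr S(X)=\mathscr B(X)$ if and only if $\mathcal A$ is countable.

Finally, compact operators have separable range, and $\mathscr K(X)\ne\mathscr S(X)$. If $A\in\mathcal A$, then $f\mapsto f\cdot1_{A\cup\{A\}}$ is a projection onto a copy of $c(A)$, which is separable and infinite-dimensional. If $\mathcal A=\emptyset$, the identity of $X=c_0$ works.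

**Step 3.2 (the dual).** *We compute $X^*$, in order to have the Schur property and coordinates for Step 3.3.* Let $y^*\in X^*$ and $a(k)=y^*(1_{\{k\}})$. Then $a\in\ell_1(\mathbb N)$, since $y^*$ is bounded on $c_0$. The functional $y^*-\sum_ka(k)\delta_k$ vanishes on $c_0$, so by Lemma 2.1(b) it equals $\sum_Ab(A)\delta_A$ for some $b\in\ell_1(\mathcal A)$. Thus $(a,b)\mapsto\sum_ka(k)\delta_k+\sum_Ab(A)\delta_A$ is a bounded bijection of $\ell_1(\mathbb N)\oplus\ell_1(\mathcal A)$ onto $X^*$, hence an isomorphism. Recall that $\ell_1(I)$ has the Schur property for every set $I$: weakly convergent sequences converge in norm. So $X^*$ has it too.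

**Step 3.3 (weak\* sequential compactness).** *We show that every bounded sequence in $X^*$ has a weak\*-convergent subsequence, so that we can map into $c_0$ in Step 3.4.* Let $y_n^*=(a_n,b_n)$ be bounded. The $b_n$ are supported in a common countable subset of $\mathcal A$. By a diagonal argument pass to a subsequence with $a_n\to a$ and $b_n\to b$ pointwise. Then $a,b$ are in $\ell_1$. Since $(f(A))_A\in c_0(\mathcal A)$ for $f\in X$, bounded pointwise convergence gives $\sum_Ab_n(A)f(A)\to\sum_Ab(A)f(A)$. So it remains to treat $d_n=a_n-a$. Here $d_n\to0$ pointwise, $C:=\sup_n\|d_n\|_1<\infty$, and so $\sum_kd_n(k)f(k)\to0$ for $f\in c_0$. Write $d_n(A)=\sum_{k\in A}d_n(k)$. As $X$ is the closed span of $c_0$ and the $1_A$, it suffices to find a subsequence along which $d_n(A)$ converges for every $A\in\mathcal A$. For finite $\mathcal A$ this is compactness of bounded sets of scalars. Let $\mathcal A$ be infinite.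

Put $M_0=\mathbb N$. Given $M_{j-1}$ and $A_1,\dots,A_{j-1}$, let
$$\sigma_j=\sup\Big\{\limsup_{n\in M_{j-1}}|d_n(A)|:A\in\mathcal A\setminus\{A_1,\dots,A_{j-1}\}\Big\}\le C,$$
and choose $A_j$ in this set and an infinite $M_j\subseteq M_{j-1}$ such that $d_n(A_j)\to\ell_j$ along $M_j$ with $|\ell_j|\ge\sigma_j/2$. For each $J$ there is a finite $F$ such that $A_1\setminus F,\dots,A_J\setminus F$ are disjoint. Hence $\sum_{j\le J}|d_n(A_j\setminus F)|\le C$, while $d_n(A_j\cap F)\to0$. Letting $n\to\infty$ in $M_J$ gives $\sum_{j\le J}|\ell_j|\le C$. So $\sum_j|\ell_j|\le C$ and $\sigma_j\to0$. Let $M$ be an infinite set almost contained in every $M_j$. Along $M$ we have $d_n(A_j)\to\ell_j$ for each $j$. If $A\notin\{A_1,A_2,\dots\}$, then $\limsup_{n\in M}|d_n(A)|\le\sigma_j$ for all $j$, so $d_n(A)\to0$ along $M$.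

**Step 3.4 (non-compact operators).** *We show that if $T\in\mathscr B(X)$ is not compact, then $I_{c_0}=VTU$ for some $U:c_0\to X$ and $V:X\to c_0$.* By Schauder's theorem $T^*$ is not compact: some bounded sequence has image under $T^*$ without norm-convergent subsequence. If $T^*$ were weakly compact, the Eberlein–Šmulian theorem would give a weakly convergent subsequence of the image, and the Schur property would make it norm convergent. So $T^*$ is not weakly compact, and by Gantmacher's theorem neither is $T$.

Recall Pełczyński's theorem (*Bull. Acad. Polon. Sci.* 10 (1962); Diestel–Uhl, *Vector Measures*, Ch. VI.2): a non-weakly compact operator on a $C(K)$-space, $K$ compact, fixes a copy of $c_0$. That is, it is an isomorphism onto its image on some subspace isomorphic to $c_0$. Our $X$ is the hyperplane of functions vanishing at $\infty$ in $C(K_{\mathcal A}\cup\{\infty\})$, complemented by a projection $P$. The operator $TP$ extends $T$, so it is not weakly compact. Hence there are $w_n$ such that $(w_n)$ and $(TPw_n)$ are both equivalent to the unit vector basis of $c_0$. Put $u_n=Pw_n\in X$ and $y_n=Tu_n$. From $\|\sum c_nu_n\|\le\|P\|\,\|\sum c_nw_n\|$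 and $\|\sum c_nu_n\|\ge\|T\|^{-1}\|\sum c_ny_n\|$ we see that $(u_n)$ is equivalent to the $c_0$-basis as well.

The coordinate functionals of $(y_n)$ are uniformly bounded on its closed span. Extend them by Hahn–Banach to a bounded sequence $(y_n^*)$ in $X^*$ with $y_n^*(y_m)=\delta_{nm}$. By Step 3.3 pass to a subsequence (of all three sequences) with $y_n^*\to y^*$ weak\*. Then $y^*(y_m)=\lim_ny_n^*(y_m)=0$ for every $m$. Define $Ue_n=u_n$ and $Vf=\big((y_n^*-y^*)(f)\big)_n$, which lies in $c_0$ for every $f\in X$. Then $VTUe_m=\big((y_n^*-y^*)(y_m)\big)_n=e_m$.

**Step 3.5 (the ideals).** *We assemble the statements of Theorem 2.* Let $\mathscr I\ne\{0\}$ be a closed ideal. By (1.1) it contains all finite-rank operators. A compact operator on $X$ has separable range, so it is $\iota G$ with $G:X\to X[\mathcal A_0]\cong c_0$ compact and $\iota$ the inclusion. As in Section 1, $P_nG\to G$ in norm, so it is a limit of finite-rank operators. Hence $\mathscr K(X)\subseteq\mathscr I$. If $\mathscr I\ne\mathscr K(X)$, then $\mathscr I$ contains a non-compact $T$. Take $U,V$ from Step 3.4. For $R\in\mathscr S(X)$ write $R=\iota G$ through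 $c_0$ by Step 3.1. Then $R=(\iota V)\,T\,(UG)\in\mathscr I$. So $\mathscr S(X)\subseteq\mathscr I$.

If $\mathcal A$ is countable, then $\mathscr S(X)=\mathscr B(X)$, and $\mathscr K(X)$ is the only non-trivial closed ideal. Let $\mathcal A$ be uncountable. The closed ideals containing $\mathscr S(X)$ correspond to the closed ideals of $\mathscr B(X)/\mathscr S(X)\ne0$. The non-trivial closed ideals are $\mathscr K(X)$, which differs from $\mathscr S(X)$, and the proper closed ideals containing $\mathscr S(X)$. Pairing $\mathscr K(X)$ with the one improper ideal of the quotient shows that there are as many non-trivial closed ideals as closed ideals of the quotient. This number is at least $2$. This proves Theorem 2. $\blacksquare$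

## 4. Truncated polynomials give chains of every length

Here is how Theorems 2 and 3 give Theorem 1. For $n=1$ take any countable $\mathcal A$. For $n\ge2$ put $d=n-1$, $\mathfrak A=\mathbb K[x]/(x^d)$ and $S=\{1,x,\dots,x^{d-1}\}$. Condition $(\ast)$ holds, because $x^ix^j$ is $x^{i+j}$ or $0$, and $x^{i+j}=x^{i'+j}\ne0$ forces $i=i'$.

The ideals of $\mathfrak A$ are exactly $(x^j)$, $0\le j\le d$. Indeed, each non-zero element is $x^ju$ with $u$ having non-zero constant term, and such $u$ is invertible, being a non-zero scalar plus a nilpotent. If $j$ is minimal among the elements of a non-zero ideal $I$, then $x^j\in I\subseteq(x^j)$. So $\mathfrak A$ has $d+1=n$ ideals. Theorem 3 gives an uncountable $\mathcal A$ with $\mathscr B(X)/\mathscr S(X)\cong\mathfrak A$, a finite-dimensional algebra, so all its ideals are closed. By Theorem 2 there are exactly $n$ non-trivial closed ideals. With $L_I=\{L_a:a\in I\}$ they are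
$$\mathscr K(X)\subsetneq\mathscr S(X)\subsetneq\mathscr S(X)+L_{(x^{d-1})}\subsetneq\dots\subsetneq\mathscr S(X)+L_{(x)}.$$

Everything now rests on Theorem 3: we must build $\mathcal A$ so that, up to separable range, the only operators are the left multiplications of $\mathfrak A$.

## 5. Too many operators: single branches and stacked copies

The natural uncountable families are made of branches of $W=2^{<\omega}$. Two attempts show what such families must avoid.

**Single branches.** Let $Y\subseteq2^\omega$ be uncountable and $\mathcal A=\{A_y:y\in Y\}$. The simplest instance of Theorem 3, $\mathfrak A=\mathbb K$, asks that every operator be a scalar plus an operator with separable range. No choice of $Y$ achieves this. For $w\in W$ let $[w]$ be the set of points of $2^\omega$ extending $w$ and $\langle w\rangle$ the set of nodes extending $w$. Only countably many $y\in Y$ lie in some $[w]$ with $Y\cap[w]$ countable. Take two other points of $Y$ and let $w$ be their longest common initial segment. Then $Y\cap[w0]$ and $Y\cap[w1]$ are both uncountable. Multiplication by $1_{\langle w0\rangle}$ maps $c_0$ into $c_0$, and it sends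 $1_{A_y}$, up to finite support, to $1_{A_y}$ if $y\in[w0]$ and to $0$ otherwise. So it is a projection on $X$, and both it and its complement have non-separable range. The quotient $\mathscr B(X)/\mathscr S(X)$ then has an idempotent other than $0$ and $1$. So it is not $\mathbb K[x]/(x^d)$ for any $d$: there, one of $e$, $1-e$ is invertible, so $e(1-e)=0$ forces $e\in\{0,1\}$.

The remedy is to glue two branches into one set. If $1_{\langle w0\rangle}$ cuts between them, it destroys the glued function. We must then arrange that every unwanted operator destroys uncountably many glued functions.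

**Stacked copies.** For $n=3$ we want an operator $N$ with $N^2=0$ and with non-separable range. With $\mathfrak A=\mathbb K[x]/(x^2)$ and $S=\{1,x\}$, it is natural to stack two layers, $\Gamma=W\times S$, view functions on $\Gamma$ as $\mathfrak A$-valued functions on $W$, use the sets $A_y\times\{1\}$ and $A_y\times\{x\}$, and let $N$ be pointwise multiplication by $x$. But for every linear map $m:\mathfrak A\to\mathfrak A$ the operator $f\mapsto m\circ f$ preserves the resulting space, because it sends $1_{A_y}\otimes s$ to $1_{A_y}\otimes m(s)$. So the quotient contains all of $\mathrm{End}(\mathfrak A)$ and not only the left multiplications. More precisely, the space is a sum of two copies of the one-layer space $X_1$, so the quotient is the algebra of $2\times2$ matrices over $\mathscr B(X_1)/\mathscr S(X_1)$, whose ideals are just those of $\mathscr B(X_1)/\mathscr S(X_1)$. Stacking gains nothing.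

The way past this point is to put different elements of $S$ on *different* branches of the same test function. Put
$$v=1_{A_{y_1}}\otimes1+1_{A_{y_2}}\otimes x,\qquad xv=1_{A_{y_1}}\otimes x,$$
and put $v$ and $xv$, but not the two summands of $v$ separately, into the space. Along $A_{y_1}$ and $A_{y_2}$ every function in the span of $v$ and $xv$ has limits of the form $a\cdot1$ and $a\cdot x$, *with the same $a$*. The operator $f\mapsto m\circ f$ sends $v$ to a function with limits $m(1)$ and $m(x)$. If this function stays in the space, then $m(1)=a$ and $m(x)=ax$, so $m$ is left multiplication by $a$. Theorem 3 combines both remedies: a branch for each $t\in S$, and each of them doubled.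

## 6. Test functions whose limits remember $a\in\mathfrak A$

Fix $\mathfrak A$ and $S$ as in $(\ast)$, with norm $|\sum_sc_ss|=\max_s|c_s|$. If $at=0$ for all $t\in S$, then $a=a1=0$, because $S$ spans $\mathfrak A$. So
$$a\mapsto(at)_{t\in S},\quad\mathfrak A\to\mathfrak A^S,\quad\text{is injective}.\tag{6.1}$$

Let $W=2^{<\omega}$ and $\Gamma=W\times S$, which plays the role of $\mathbb N$. Identify $\ell_\infty(\Gamma)$ with $\ell_\infty(W,\mathfrak A)$ by $f(w)=\sum_sf(w,s)s$, and write $c_0$ for $c_0(\Gamma)=c_0(W,\mathfrak A)$. Then $1_{\{(w,s)\}}=1_{\{w\}}\otimes s$. For $a\in\mathfrak A$ let $(L_af)(w)=a\,f(w)$; we also write $af$. For infinite $E\subseteq W$, a limit *along $E$* is a limit of $f(u)\in\mathfrak A$ as $u$ runs through $E$, leaving every finite set.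

Suppose that for each ordinal $\xi<\mathfrak c$ we are given points $x_\xi^{t,l}\in2^\omega$ ($t\in S$, $l\in\{1,2\}$), all distinct for distinct triples $(\xi,t,l)$. (They will be constructed in Section 9.) Call them the **used** points. Put
$$v_\xi=\sum_{t,l}1_{A_{x_\xi^{t,l}}}\otimes t,\qquad B_s^\xi=\bigcup_{l}\ \bigcup_{t:\,st\ne0}A_{x_\xi^{t,l}}\times\{st\}\subset\Gamma\quad(s\in S).$$
For $\mathfrak A=\mathbb K[x]/(x^2)$, $B_1^\xi$ consists of two branches in layer $1$ and two other branches in layer $x$, and $B_x^\xi$ consists of the first two branches, moved to layer $x$.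

**The sets $B_s^\xi$ form an a.d. family.** They are infinite, since $st\ne0$ for some $t$ by (6.1). For different $\xi$ only distinct branches are involved, so intersections are finite. Let $s\ne s'$ and $(u,r)\in B_s^\xi\cap B_{s'}^\xi$. Then $u\in A_{x_\xi^{t,l}}\cap A_{x_\xi^{t',l'}}$ with $st=s't'=r\ne0$. If $t=t'$, $(\ast)$ would give $s=s'$. So $t\ne t'$, the two branches are distinct, and only finitely many such $u$ exist.

Moreover $sv_\xi=\sum_{t,l}1_{A_{x_\xi^{t,l}}}\otimes st$, and distinct branches overlap finitely, so $1_{B_s^\xi}-sv_\xi$ has finite support. For $J\subseteq\mathfrak c$ let $\mathcal A_J=\{B_s^\xi:\xi\in J,s\in S\}$. Then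
$$X_J:=\overline{\mathrm{span}}\big(c_0\cup\{av_\xi:\xi\in J,\,a\in\mathfrak A\}\big)=C_0(K_{\mathcal A_J}),\qquad X:=X_{\mathfrak c}.$$
Since $L_a(bv_\xi)=(ab)v_\xi$ and $L_a(c_0)\subseteq c_0$, each $L_a$ maps $X_J$ into $X_J$, and $a\mapsto L_a$ is a unital homomorphism. We record four facts.

**(F1)** *For $f\in X$ and $\xi<\mathfrak c$ there is a unique $a_\xi(f)\in\mathfrak A$ such that $f\to a_\xi(f)t$ along $A_{x_\xi^{t,l}}$ for all $t,l$. The map $a_\xi$ is linear and bounded, and $a_\xi(f)=\sum_sf(B_s^\xi)s$.* Consider the set of $f\in\ell_\infty(W,\mathfrak A)$ for which such an element exists. It is a subspace. It is closed, because the functions with limits along these branches form a closed space, the limits depend continuously on $f$, and $\{(at)_{t,l}:a\in\mathfrak A\}$ is a closed (finite-dimensional) subspace. It contains $c_0$ (with $a_\xi=0$). It contains $bv_\xi$, with $a_\xi=b$: along $A_{x_\xi^{t,l}}$ the $(t,l)$-th summand is constantly $bt$, and the others are eventually $0$. For $\eta\ne\xi$ it contains $bv_\eta$, with $a_\xi=0$. So it contains $X$. Uniqueness is (6.1), and linearity follows. By (6.1) and finite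 dimension $|a|\le\kappa\max_t|at|$ for some constant $\kappa$, so $|a_\xi(f)|\le\kappa\|f\|$. Both sides of the last formula are bounded and linear in $f$, and they agree on $c_0$ and on all $sv_\eta$, since $sv_\eta$ differs from $1_{B_s^\eta}$ by finite support.

**(F2)** *If $E\subseteq W$ is infinite and $E\cap A_y$ is finite for every used $y$, then every $f\in X$ tends to $0$ along $E$.* This holds for the generators, and it passes to linear combinations and uniform limits.

**(F3)** *For $f\in X$ the set $\{\xi:a_\xi(f)\ne0\}$ is countable, and if $a_\xi(f)=0$ for all $\xi\notin\Xi_0$, then $f\in X_{\Xi_0}$.* By (F1), $a_\xi(f)\ne0$ if and only if $f(B_s^\xi)\ne0$ for some $s$. Now apply Lemma 2.1(a) to $\mathcal A_{\mathfrak c}$.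

**(F4)** *If $Q:X_J\to\ell_\infty(\Gamma)$ is bounded and $Q|_{c_0}=0$, then for all but countably many $\xi\in J$ we have $Q(av_\xi)=0$ for all $a\in\mathfrak A$.* Fix $\gamma\in\Gamma$. Let $B_1,\dots,B_N\in\mathcal A_J$ be distinct and $\theta_i$ unimodular scalars. Off a finite set the $B_i$ are disjoint, so $\sum\theta_i1_{B_i}$ has distance at most $1$ from $c_0$, and $|\sum_i\theta_i(Q1_{B_i})(\gamma)|\le\|Q\|$. Choosing the $\theta_i$ suitably gives $\sum_i|(Q1_{B_i})(\gamma)|\le\|Q\|$. So $(Q1_B)(\gamma)\ne0$ for only countably many $B\in\mathcal A_J$. As $\Gamma$ is countable, $Q1_B=0$ for all but countably many $B$. Since $Q(sv_\xi)=Q1_{B_s^\xi}$ and $S$ spans $\mathfrak A$, the claim follows.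

## 7. Matrices: knowing an operator before knowing the space

We want to choose the points by transfinite recursion so that each unwanted operator sends uncountably many $v_\xi$ outside $X$. But while the recursion runs, $X$ does not exist yet, so there are no operators on it to enumerate. (F4) resolves this: an operator $T$ on $X$ is determined on $c_0$ by a scalar matrix $R$ on $\Gamma\times\Gamma$, and the matrix predicts $T(av_\xi)$ for all but countably many $\xi$. Matrices can be listed in advance.

**Definition ($\mathcal R$, columns).** $\mathcal R$ is the set of matrices $R=(\rho_{\gamma\gamma'})_{\gamma,\gamma'\in\Gamma}$ with $\|R\|:=\sup_\gamma\sum_{\gamma'}|\rho_{\gamma\gamma'}|<\infty$. It acts on $\ell_\infty(\Gamma)=\ell_\infty(W,\mathfrak A)$ by $(Rf)(\gamma)=\sum_{\gamma'}\rho_{\gamma\gamma'}f(\gamma')$. The functions $R(1_{\{w\}}\otimes s)$ are its *columns*.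

Since $\Gamma$ is countable, $|\mathcal R|=\mathfrak c$, and $\|Rf\|\le\|R\|\,\|f\|$.

**Definition ($R$-null set, $\varphi_p$).** An infinite $E\subseteq W$ is *$R$-null* if all columns of $R$ tend to $0$ along $E$. For a non-principal ultrafilter $p$ on $W$ and $f\in\ell_\infty(W,\mathfrak A)$, let $\varphi_p(f)=\lim_{u\to p}(Rf)(u)\in\mathfrak A$. The limit exists since $Rf$ is bounded and $\mathfrak A$ is finite-dimensional.

If $E$ is $R$-null, then $Rf\to0$ along $E$ for every $f\in c_0$, by approximation. If all columns have finite support, every infinite $E$ is $R$-null. For the matrix with $(Rf)(w)=f(\emptyset)$ for all $w$, where $\emptyset$ is the empty word, no $E$ is $R$-null, since the columns $R(1_{\{\emptyset\}}\otimes s)$ are constantly $s$.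

**(7.1)** *If $p$ contains an $R$-null set, then $C_p:=\{y\in2^\omega:\varphi_p(1_{A_y}\otimes t)\ne0\text{ for some }t\in S\}$ is countable.* So, seen from $p$, almost no branch matters, and later choices can be made invisible to $p$. To prove it, note that $\varphi_p$ vanishes on $c_0$. Fix $t\in S$ and a coordinate $r\in S$ of $\mathfrak A$. Let $y_1,\dots,y_N$ be distinct, $\theta_i$ unimodular, and $F$ finite such that the sets $A_{y_i}\setminus F$ are disjoint. Then
$$\varphi_p\Big(\sum_i\theta_i1_{A_{y_i}}\otimes t\Big)=\varphi_p\Big(\sum_i\theta_i1_{A_{y_i}\setminus F}\otimes t\Big)$$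
has norm at most $\|R\|$. Choosing the $\theta_i$ suitably, the $r$-th coordinates of the $\varphi_p(1_{A_{y_i}}\otimes t)$ have absolute values with sum at most $\|R\|$. So for each of the finitely many $(t,r)$ only countably many $y$ have non-zero coordinate.

## 8. Bad points and regular points of a matrix

Two things can happen to $1_{A_x}\otimes s$ under $R$: part of its image may live off $A_x$, or it has a limit along $A_x$ itself. We separate these.

**Definition (bad point).** $x\in2^\omega$ is *$R$-bad* if there are $s\in S$, $\varepsilon>0$ and an infinite $R$-null $E\subseteq W\setminus A_x$ with $|R(1_{A_x}\otimes s)(u)|\ge\varepsilon$ for all $u\in E$. The set of these points is $\mathrm{Bad}(R)$.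

**Definition (regular points).** For $s\in S$, $H_s=H_s(R)$ is the set of $x\notin\mathrm{Bad}(R)$ such that $A_x$ is $R$-null and $h_s(x):=\lim_kR(1_{A_x}\otimes s)(x|k)$ exists. The function $h_s$ is *essentially constant* if there is $m_s\in\mathfrak A$ with $h_s=m_s$ off a countable subset of $H_s$. If $H_s$ is uncountable, $m_s$ is unique.

Three small matrices, all with finitely supported columns, illustrate this.

1. Flip: $(Rf)(w)=f(\bar w)$, where $\bar w$ is $w$ with its first digit flipped and $\bar\emptyset=\emptyset$. Then $R(1_{A_x}\otimes s)=1_{A_{\bar x}}\otimes s$, where $\bar x$ is $x$ with its first digit flipped. So $E=A_{\bar x}\setminus A_x$ shows that every $x$ is bad.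
2. Cut: $Rf=1_{\langle0\rangle}f$. Here $R(1_{A_x}\otimes s)$ vanishes off $A_x$, so no point is bad. $H_s=2^\omega$, and $h_s(x)$ is $s$ or $0$ according to whether the first digit of $x$ is $0$ or $1$. So $h_s$ is not essentially constant.
3. Pointwise map: $Rf=m\circ f$ with $m:\mathfrak A\to\mathfrak A$ linear. No point is bad, $H_s=2^\omega$, and $h_s=m_s=m(s)$ is constant. Only if $m$ is a left multiplication is there $a$ with $m_s=as$ for all $s$.

These are the three ways in which a matrix can be unwanted, and the recursion will treat them as separate cases. First we collect what it needs.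

**(8.1)** *If $x\ne x'$, $A_x$ is $R$-null and $x'\notin\mathrm{Bad}(R)$, then $R(1_{A_{x'}}\otimes s)\to0$ along $A_x$ for every $s\in S$.* Otherwise $|R(1_{A_{x'}}\otimes s)|\ge\varepsilon$ on an infinite subset of $A_x$ for some $\varepsilon>0$. Removing the finite set $A_x\cap A_{x'}$ leaves an infinite $R$-null subset of $W\setminus A_{x'}$, and it witnesses that $x'$ is bad.

**(8.2)** *$\mathrm{Bad}(R)$, $H_s$ and $h_s:H_s\to\mathfrak A$ are Borel.* We need this because the recursion must avoid fewer than $\mathfrak c$, but possibly uncountably many, points. An uncountable Borel subset of $2^\omega$ has cardinality $\mathfrak c$ (perfect set theorem), so it cannot be exhausted by them.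

For fixed $u\in W$ and $s\in S$, the function $x\mapsto R(1_{A_x}\otimes s)(u)=\sum_{w}1_{A_x}(w)R(1_{\{w\}}\otimes s)(u)$ is continuous. Each term is locally constant, as $w\in A_x$ if and only if $x\in[w]$, and the series converges uniformly, because rows are in $\ell_1$. Also $\{x:u\notin A_x\}$ is clopen. Enumerate $W=\{w_1,w_2,\dots\}$. We claim that $x$ is bad if and only if there are $s\in S$ and $j\ge1$ such that for every $m\ge1$ there is $u\in W\setminus(\{w_1,\dots,w_m\}\cup A_x)$ with
$$|R(1_{\{w_i\}}\otimes r)(u)|\le\tfrac1m\ (i\le m,\ r\in S)\quad\text{and}\quad|R(1_{A_x}\otimes s)(u)|\ge\tfrac1j.$$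
If such $u=u_m$ exist for all $m$, then $E=\{u_m:m\ge1\}$ is infinite, because $u_m\notin\{w_1,\dots,w_m\}$. It is $R$-null, because the column of $(w_i,r)$ is at most $1/m$ at $u_m$ for all $m\ge i$. So $E$ witnesses badness. Conversely, if $E$ witnesses badness with $\varepsilon\ge1/j$, then for each $m$ all but finitely many $u\in E$ qualify. For fixed $s,j,m,u$ the condition on $x$ defines a closed set, so $\mathrm{Bad}(R)$ is of the form $\bigcup_{s,j}\bigcap_m\bigcup_u(\text{closed})$, hence Borel.

For fixed $k$, the functions $x\mapsto R(1_{\{w\}}\otimes r)(x|k)$ and $x\mapsto R(1_{A_x}\otimes s)(x|k)$ are continuous, since $x|k$ is locally constant in $x$. Convergence to $0$ of countably many sequences of continuous functions, and existence of a limit, are Borel conditions. So $H_s$ is Borel, and $h_s$ is Borel as a pointwise limit of continuous functions.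

**(8.3)** *If $h_s$ is not essentially constant, there are disjoint closed balls $D,D'\subset\mathfrak A$ such that $h_s^{-1}(D)$ and $h_s^{-1}(D')$ are uncountable.* Call $c\in\mathfrak A$ a condensation value if $h_s^{-1}(U)$ is uncountable for every neighborhood $U$ of $c$. If $h_s(x)$ is not a condensation value, it lies in a member $U$ of a countable base with $h_s^{-1}(U)$ countable. So this happens for only countably many $x$. If there were no condensation value, $H_s$ would be countable. If there were exactly one, $h_s$ would equal it off a countable set. In both cases $h_s$ is essentially constant. So there are two condensation values, and small balls around them work.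

## 9. The recursion of length $\mathfrak c$

A direct recursion would list all matrices and choose, at stage $\alpha$, the points of $v_\alpha$ so that $R_\alpha v_\alpha$ is not in the space built so far. This is not enough, because later stages can repair the damage. Take $\mathfrak A=\mathbb K$, $v_\alpha=1_{A_x}+1_{A_{x'}}$ and the flip matrix. The function $Rv_\alpha=1_{A_{\bar x}}+1_{A_{\bar x'}}$ may be far from the present space, but if a later $v_\beta$ is built from $\bar x$ and $\bar x'$, then $Rv_\alpha=v_\beta\in X$ after all. Two kinds of damage are permanent. One is a violation of (F1) along a branch that is already used. The other is a non-zero limit along a set $E$ which meets every used branch finitely, as in (F2), provided no future branch is used that meets $E$ in an infinite set. For the second kind we *ban* a point. Bans are affordable: one per stage leaves $\mathfrak c$ points.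

Regard $\mathfrak c$ as an initial ordinal. Fix a bijection $\alpha\mapsto(R_\alpha,i_\alpha,j_\alpha)$ from $\mathfrak c$ onto $\mathcal R\times\mathfrak c\times\mathfrak c$, and let $\Lambda_R=\{\alpha:R_\alpha=R\}$. By recursion on $\alpha<\mathfrak c$ we choose distinct points $x_\alpha^{t,l}$ ($t\in S$, $l=1,2$) and a set $Z_\alpha\subset2^\omega$ of banned points with $|Z_\alpha|\le1$. Put
$$U_\alpha=\{x_\beta^{t,l}:\beta<\alpha\},\qquad O_\alpha=U_\alpha\cup\bigcup_{\beta<\alpha}Z_\beta,\qquad|O_\alpha|<\mathfrak c.$$
We always take $x_\alpha^{t,l}\notin O_\alpha$ and $Z_\alpha\cap(U_\alpha\cup\{x_\alpha^{t,l}\}_{t,l})=\emptyset$. Thus all used points are distinct, and *no banned point is ever used*. Unless stated otherwise $Z_\alpha=\emptyset$. Write $R=R_\alpha$. In each case that claims "$Rv_\alpha\notin X$", $X$ is the final space, and the argument uses only (F1), (F2) and the rule on banned points.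

**Case 0: some column of $R$ does not converge along $A_z$ for some $z\in U_\alpha$.** *Such an $R$ cannot come from an operator into $X$, so nothing needs to be done.* Choose the points distinct and outside $O_\alpha$. (An example: $(Rf)(w)=f(\emptyset)$ if $|w|$ is even and $0$ if $|w|$ is odd. Its columns at $\emptyset$ diverge along every branch.)

**Case 1: not Case 0, and $\mathrm{Bad}(R)$ is uncountable.** *The aim is to use one bad point $x$, and to choose the other points so that they do not cancel its effect.* By (8.2), $|\mathrm{Bad}(R)|=\mathfrak c$. For each $z\in U_\alpha$ with $A_z$ $R$-null fix a non-principal ultrafilter $p_z\ni A_z$. By (7.1), $C_{p_z}$ is countable. Choose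
$$x\in\mathrm{Bad}(R)\setminus\Big(O_\alpha\cup\bigcup_zC_{p_z}\Big),$$
which is possible because fewer than $\mathfrak c$ points are excluded. Let $s,\varepsilon,E$ witness that $x$ is bad. If $E\cap A_z$ is infinite for some $z\in2^\omega$, replace $E$ by $E\cap A_z$. So either $E\cap A_y$ is finite for all $y\in2^\omega$, or $E\subseteq A_z$ for some $z$, and then $z\ne x$ because $E\cap A_x=\emptyset$. Put $x_\alpha^{s,1}=x$.

*1a: $E\cap A_y$ is finite for all $y$.* Fix a non-principal $p\ni E$. $C_p$ is countable by (7.1). Choose the remaining points distinct and outside $O_\alpha\cup\{x\}\cup C_p$. Then $\varphi_p$ kills every summand of $v_\alpha$ except $1_{A_x}\otimes s$, so $|\varphi_p(v_\alpha)|=|\varphi_p(1_{A_x}\otimes s)|\ge\varepsilon$. Hence $Rv_\alpha\not\to0$ along $E$, and $Rv_\alpha\notin X$ by (F2).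

*1b: $E\subseteq A_z$ and $z\notin U_\alpha$.* Fix a non-principal $p\ni E$. Choose the remaining points distinct and outside $O_\alpha\cup\{x,z\}\cup C_p$, and put $Z_\alpha=\{z\}$. This is allowed, since $z\notin U_\alpha$, $z\ne x$ and $z$ is not among the remaining points. Now $z$ is never used, so $E\cap A_y\subseteq A_z\cap A_y$ is finite for every used $y$. As in 1a, $|\varphi_p(v_\alpha)|\ge\varepsilon$, and $Rv_\alpha\notin X$ by (F2).

*1c: $E\subseteq A_z$ and $z\in U_\alpha$.* We are not in Case 0, so all columns converge along $A_z$. The limits are $0$, since $E\subseteq A_z$ is $R$-null. So $A_z$ is $R$-null, and $p_z$ was defined. If $R(1_{A_x}\otimes s)$ converged along $A_z$, its limit would have norm at least $\varepsilon$ (look along $E$) and would equal $\varphi_{p_z}(1_{A_x}\otimes s)$. Then $x\in C_{p_z}$, contrary to the choice of $x$. So this bounded function does not converge along $A_z$, and there are non-principal $p,q\ni A_z$ with $\varphi_p(1_{A_x}\otimes s)\ne\varphi_q(1_{A_x}\otimes s)$. Choose the remaining points distinct and outside $O_\alpha\cup\{x\}\cup C_p\cup C_q$. Then $\varphi_p(v_\alpha)\ne\varphi_q(v_\alpha)$,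 so $Rv_\alpha$ does not converge along $A_z$. As $z$ is used, $Rv_\alpha\notin X$ by (F1).

**Case 2: not Cases 0, 1, and some $h_s$ is not essentially constant.** *Here the doubling $l=1,2$ detects the two values.* Take $D,D'$ from (8.3). By (8.2) their preimages under $h_s$ have cardinality $\mathfrak c$. Choose $x_\alpha^{s,1}\in h_s^{-1}(D)$ and $x_\alpha^{s,2}\in h_s^{-1}(D')$ outside $O_\alpha$, and the remaining points distinct from these and each other and outside $O_\alpha\cup\mathrm{Bad}(R)$, where $\mathrm{Bad}(R)$ is countable. No chosen point is bad, and $A_{x_\alpha^{s,1}}$, $A_{x_\alpha^{s,2}}$ are $R$-null. By (8.1), along $A_{x_\alpha^{s,l}}$ all summands of $Rv_\alpha$ other than $R(1_{A_{x_\alpha^{s,l}}}\otimes s)$ tend to $0$. So $Rv_\alpha\to h_s(x_\alpha^{s,l})$ there, a point of $D$ for $l=1$ and of $D'$ for $l=2$. If $Rv_\alpha\in X$, then by (F1) both limits equal $a_\alpha(Rv_\alpha)s$, which is impossible. So $Rv_\alpha\notin X$.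

**Case 3: not Cases 0–2, all $H_s$ are uncountable, and there is no $a\in\mathfrak A$ with $m_s=as$ for all $s\in S$.** *Here the distribution of $S$ over different branches detects that $R$ is not a left multiplication.* For each $s$ the set $\{x\in H_s:h_s(x)=m_s\}$ is Borel and uncountable, hence of cardinality $\mathfrak c$. Choose distinct points $x_\alpha^{s,l}$ in these sets, outside $O_\alpha$. None is bad, and all $A_{x_\alpha^{s,l}}$ are $R$-null, so by (8.1) $Rv_\alpha\to m_s$ along $A_{x_\alpha^{s,l}}$. If $Rv_\alpha\in X$, then (F1) gives $m_s=as$ for all $s$, with $a=a_\alpha(Rv_\alpha)$: a contradiction. So $Rv_\alpha\notin X$.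

**Case 4: otherwise.** Choose distinct points outside $O_\alpha$.

Apart from the clause "not Case 0", the case distinction depends only on $R$ and not on $\alpha$. The recursion is complete, and with it the sets $B_s^\xi$ and the spaces $X_J$ of Section 6.

## 10. Every operator is a left multiplication plus an operator with separable range

**Definition (full set).** $J\subseteq\mathfrak c$ is *full* if $J\cap\Lambda_R$ is uncountable for every $R\in\mathcal R$.

For example $J=\mathfrak c$ is full, since $|\Lambda_R|=\mathfrak c$. A full set is uncountable.

**Proposition 4.** Let $J$ be full and $T:X_J\to X$ bounded. Then there is $a\in\mathfrak A$ such that $T-L_a|_{X_J}$ has separable range.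

**Step 10.1 (the matrix of $T$).** *We replace $T$ by a matrix, up to countably many indices.* Let $R=(\rho_{\gamma\gamma'})$ with $\rho_{\gamma\gamma'}=(T1_{\{\gamma'\}})(\gamma)$. For each $\gamma$, $f\mapsto(Tf)(\gamma)$ is a functional on $c_0(\Gamma)$ of norm at most $\|T\|$. So the rows of $R$ are bounded in $\ell_1$, $R\in\mathcal R$, and $Rf=Tf$ for $f\in c_0$. By (F4) applied to $T-R|_{X_J}:X_J\to\ell_\infty(\Gamma)$, for all but countably many $\xi\in J$ we have $T(bv_\xi)=R(bv_\xi)$ for all $b\in\mathfrak A$.

**Step 10.2 ($R$ is in Case 4).** *We show that the recursion has excluded Cases 0 to 3 for this $R$.* The columns of $R$ are values of $T$, so they lie in $X$, and by (F1) they converge along $A_z$ for every used $z$. So no $\alpha\in\Lambda_R$ was in Case 0, and hence all $\alpha\in\Lambda_R$ were in the same case. Suppose this was Case 1, 2 or 3. Then $Rv_\alpha\notin X$ while $Tv_\alpha\in X$, so $Tv_\alpha\ne Rv_\alpha$ for all $\alpha$ in the uncountable set $J\cap\Lambda_R$. This contradicts Step 10.1. So $\mathrm{Bad}(R)$ is countable, each $h_s$ is essentially constant, and either some $H_s$ is countable or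 there is $a\in\mathfrak A$ with $m_s=as$ for all $s\in S$.

**Step 10.3 (a countable exceptional set).** *We collect the indices at which something irregular may happen.* There is a countable $\Xi_0\subset\mathfrak c$ such that:

* (i) $T(bv_\xi)=R(bv_\xi)$ for all $b\in\mathfrak A$ and $\xi\in J\setminus\Xi_0$;
* (ii) $a_\xi(c)=0$ for all columns $c$ of $R$ and all $\xi\in\mathfrak c\setminus\Xi_0$; hence $A_{x_\xi^{t,l}}$ is $R$-null for such $\xi$ and all $t,l$;
* (iii) $x_\xi^{t,l}\notin\mathrm{Bad}(R)$ for all $\xi\in\mathfrak c\setminus\Xi_0$ and all $t,l$.

Here (i) is Step 10.1. (ii) is (F3), applied to the countably many columns, together with (F1). (iii) holds because $\mathrm{Bad}(R)$ is countable and each point is used for at most one $\xi$.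

**Step 10.4 (finding $a$).** *We show that the used points are regular, which rules out a countable $H_s$.* Let $\xi\in J\setminus\Xi_0$ and $b\in S\cup\{1\}$. By (i),
$$T(bv_\xi)=R(bv_\xi)=\sum_{t,l}R\big(1_{A_{x_\xi^{t,l}}}\otimes bt\big)\in X,\qquad bt\in S\cup\{0\}.\tag{10.1}$$
Along a fixed branch $A_{x_\xi^{t,l}}$ the left side converges by (F1). This branch is $R$-null by (ii), and the other points $x_\xi^{t',l'}$ are not bad by (iii). So by (8.1) all summands on the right except the $(t,l)$-th tend to $0$ there. Hence the $(t,l)$-th summand converges along $A_{x_\xi^{t,l}}$. For $b=1$ this says $x_\xi^{t,l}\in H_t$ for all $t,l$. As $J\setminus\Xi_0$ is uncountable and used points are distinct, all $H_t$ are uncountable. By Step 10.2 there is $a\in\mathfrak A$ with $m_s=as$ for all $s\in S$. For $b=s\in S$ we get $x_\xi^{t,l}\in H_{st}$ whenever $st\ne0$. Since each $h_r$ equals $m_r$ off a countable set, we may enlarge $\Xi_0$ by countably many indices so that also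

* (iv) $h_r(x_\xi^{t,l})=m_r=ar$ whenever $\xi\notin\Xi_0$, $r\in S$ and $x_\xi^{t,l}\in H_r$.

**Step 10.5 (comparing $T$ with $L_a$).** *We show that $T-L_a$ maps everything, up to countably many vectors, into the separable space $X_{\Xi_0}$.* Let $\xi\in J\setminus\Xi_0$ and $s\in S$. By (10.1) with $b=s$ and by Step 10.4, along $A_{x_\xi^{t,l}}$ the function $T(sv_\xi)$ tends to $h_{st}(x_\xi^{t,l})=a(st)$ if $st\ne0$, and to $0=a(st)$ if $st=0$. So it tends to $(as)t$ for all $t,l$, that is, $a_\xi(T(sv_\xi))=as$. Now let $\eta\in\mathfrak c\setminus\Xi_0$, $\eta\ne\xi$. The branches $A_{x_\eta^{t,l}}$ are $R$-null by (ii), and the points $x_\xi^{t',l'}$ are not bad by (iii). So by (8.1) all summands in (10.1) tend to $0$ along them, and $a_\eta(T(sv_\xi))=0$. The vector $L_a(sv_\xi)=(as)v_\xi$ also satisfies $a_\xi=as$ and $a_\eta=0$ for $\eta\ne\xi$. So $a_\eta\big((T-L_a)(sv_\xi)\big)=0$ for all $\eta\notin\Xi_0$, and (F3) gives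
$$(T-L_a)(sv_\xi)\in X_{\Xi_0}\qquad(\xi\in J\setminus\Xi_0,\ s\in S).$$
By (ii) and (F3) the columns of $R$ lie in $X_{\Xi_0}$, so $T(c_0)\subseteq X_{\Xi_0}$, and $L_a(c_0)\subseteq c_0\subseteq X_{\Xi_0}$. Since $X_J$ is the closed span of $c_0$ and the vectors $sv_\xi$ ($\xi\in J$, $s\in S$), the range of $T-L_a|_{X_J}$ lies in the closed span of $X_{\Xi_0}$, which is separable because $\Xi_0$ is countable, and the countably many vectors $(T-L_a)(sv_\xi)$ with $\xi\in J\cap\Xi_0$, $s\in S$. This space is separable. $\square$

## 11. The quotient algebra, and $2^{\mathfrak c}$ mutually unrelated spaces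

**Step 11.1 (the algebra of one space).** *We identify $\mathscr B(X_J)$ for full $J$.* An operator on $X_J$ is an operator $X_J\to X$ with values in $X_J$, and $L_a$ maps $X_J$ into itself. So Proposition 4 gives $\mathscr B(X_J)=\{L_a|_{X_J}:a\in\mathfrak A\}+\mathscr S(X_J)$. Let $a\ne0$ and pick $t\in S$ with $at\ne0$ by (6.1). For $\xi\ne\eta$ in $J$ the function $av_\xi-av_\eta$ tends to $at$ along $A_{x_\xi^{t,1}}$, so $\|L_av_\xi-L_av_\eta\|\ge|at|$. As $J$ is uncountable, $L_a|_{X_J}$ has non-separable range. So the sum is direct, $a\mapsto L_a|_{X_J}$ is injective, and $\mathscr B(X_J)/\mathscr S(X_J)\cong\mathfrak A$ as algebras.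

**Step 11.2 (the families).** *We choose $2^{\mathfrak c}$ full sets, none almost containing another.* There is a family $\mathcal Q$ of $2^{\mathfrak c}$ subsets of $\mathfrak c$, none contained in another: identify $\mathfrak c\times\{0,1\}$ with $\mathfrak c$ and take the graphs of all functions $\mathfrak c\to\{0,1\}$. For $Q\in\mathcal Q$ let $J_Q=\{\alpha<\mathfrak c:i_\alpha\in Q\}$. For each $R$, the set $J_Q\cap\Lambda_R$ consists of the $\alpha$ with $R_\alpha=R$, $i_\alpha\in Q$ and $j_\alpha$ arbitrary, so it has cardinality $\mathfrak c$. Thus $J_Q$ is full and $|\mathcal A_{J_Q}|=\mathfrak c$. For $Q\ne Q'$ the set $Q\setminus Q'$ is non-empty, so $J_Q\setminus J_{Q'}=\{\alpha:i_\alpha\in Q\setminus Q'\}$ has cardinality $\mathfrak c$. In particular the families $\mathcal A_{J_Q}$ are different from each other.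

**Step 11.3 (operators between two of the spaces).** *We show that they have separable range.* Let $Q\ne Q'$ and let $T:X_{J_Q}\to X_{J_{Q'}}\subseteq X$ be bounded. Take $a$ from Proposition 4. The separable range of $T-L_a$ lies in $X_{\Xi_1}$ for some countable $\Xi_1$, by (F3) applied to a countable dense subset. Choose $\xi\in J_Q\setminus(J_{Q'}\cup\Xi_1)$. The map $a_\xi$ vanishes on $X_{\Xi_1}$ and on $X_{J_{Q'}}$, since $\xi$ belongs to neither index set. Hence
$$0=a_\xi(Tv_\xi-av_\xi)=a_\xi(Tv_\xi)-a=-a.$$
So $a=0$, and $T$ has separable range. The roles of $Q$ and $Q'$ are symmetric. Since the spaces $X_{J_Q}$ are non-separable, no two of them are isomorphic.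

A bijection $\Gamma\to\mathbb N$ carries the families $\mathcal A_{J_Q}$ to $\mathbb N$. This proves Theorem 3, and with Section 4 it proves Theorem 1: every $n\ge1$ occurs, and the closed ideals can be taken to form a chain. $\blacksquare$

## 12. How many spaces, and some further lattices

**The number of spaces for given $n$.** By Theorem 2 and Step 3.1, exactly one non-trivial closed ideal occurs only for countable $\mathcal A$, and then $C_0(K_{\mathcal A})\cong c_0$. For each $n\ge2$, the families with exactly $n$ non-trivial closed ideals yield exactly $2^{\mathfrak c}$ isomorphism classes of spaces $C_0(K_{\mathcal A})$. Theorem 3 with $\mathfrak A=\mathbb K[x]/(x^{n-1})$ gives at least so many, and there are at most $2^{\mathfrak c}$ a.d. families, since they are subsets of $[\mathbb N]^\omega$.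

**Other algebras with $(\ast)$.** For every $\mathfrak A$ as in $(\ast)$, Theorems 2 and 3 produce a family whose closed-ideal lattice is $\{0\}\subsetneq\mathscr K\subsetneq\mathscr S$ with the ideal lattice of $\mathfrak A$ on top, $\mathscr S$ corresponding to $0\in\mathfrak A$. Condition $(\ast)$ is quickly checked in the following cases.

* The group algebra of a finite group, $S$ the group: products are group elements, and $st=s't$ implies $s=s'$.
* $M_d(\mathbb K)$, and the incidence algebra of a finite poset, $S$ the matrix units $e_{ij}$ that belong to the algebra: the only non-zero products are $e_{ij}e_{jk}=e_{ik}$, and with $e_{jk}$ given, $e_{ik}$ determines $i$. As $M_d(\mathbb K)$ is simple, it again gives $n=2$.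
* A finite-dimensional path algebra modulo monomial relations, $S$ the paths that survive: a product is a concatenation or $0$, the unit is the sum of the trivial paths, and a path with a prescribed right factor determines the left one.
* A finite direct product of such algebras, $S$ the disjoint union of the bases: products across different factors vanish. An ideal $I$ of the product is the product of its components, because it is the sum of the $e_iI$, where $e_i$ is the unit of the $i$-th factor. So $\prod_i\mathbb K[x]/(x^{d_i})$ realizes the product of finite chains with $d_i+1$ elements above $\mathscr S$.
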